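# Bohr$_0$ returns in circle extensions of equicontinuous systems

Throughout, $\mathbb T=\mathbb R/\mathbb Z$, $\|t\|$ is the distance from $t$ to the nearest integer, $e(t)=e^{2\pi i t}$, and $\mathbb N=\{1,2,\dots\}$. We use $|e(t)-1|\le 2\pi\|t\|$ without comment.

## 1. Skew products over a connected rotation

Let $Z$ be a compact metrizable abelian group, $\alpha\in Z$, and $h\colon Z\to\mathbb T$ continuous. On $X=Z\times\mathbb T$ consider
$$T(z,t)=(z+\alpha,\ t+h(z)),\qquad T^n(z,t)=(z+n\alpha,\ t+h_n(z)),\qquad h_n(z)=\sum_{j=0}^{n-1}h(z+j\alpha).\tag{1}$$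
For which $n$ does $T^n$ bring some point of $X$ back close to itself? Two things must happen: $n\alpha$ must be close to $0$ in $Z$, which is a condition on $n$ alone, and $h_n(z)$ must be close to $0$ in $\mathbb T$, where we may choose $z$.

If $Z$ is a point, then $h$ is a constant $\beta$ and the condition is that $\|n\beta\|$ is small. The next case is hardly more difficult. Let $d_Z$ be a translation-invariant compatible metric on $Z$ (replace any compatible metric $d$ by $\sup_w d(z+w,z'+w)$), let $m$ be the Haar probability measure, and let $d_X((z,t),(z',t'))=\max(d_Z(z,z'),\|t-t'\|)$.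

**Proposition 1.** Suppose $Z$ is connected and $h=f\bmod 1$ with $f\colon Z\to\mathbb R$ continuous. Put $\beta=\int f\,dm$. If $d_Z(n\alpha,0)<\varepsilon$ and $\|n\beta\|<\varepsilon$, then some $x\in X$ has $d_X(x,T^nx)<\varepsilon$.

**Proof.** Let $f_n(z)=\sum_{j<n}f(z+j\alpha)$. By invariance of $m$, $\int f_n\,dm=n\beta$. Since $Z$ is connected, $f_n(Z)$ is a compact interval, so it contains the average $n\beta$. Choose $z$ with $f_n(z)=n\beta$ and put $x=(z,0)$. Then $T^nx=(z+n\alpha,\,n\beta\bmod 1)$. $\square$

The sum $f_n$ may be wildly spread out; the intermediate value theorem does not care. For a circle-valued $h$ with no real lift, look at $Z=\mathbb T$, $h(z)=z$: here $h_n(z)=nz+\frac{n(n-1)}2\alpha$ winds $n$ times around the circle, hence takes the value $0$, and no condition beyond $n\alpha\approx0$ is needed. The following lemma contains both phenomena and is used in the whole lecture. For a connected compact metrizable abelian group $Y$, give $C(Y,\mathbb T)$ the uniform distance $\sup_y\|\varphi(y)-\psi(y)\|$, and let $E=E(Y)$ be the subgroup of all $f\bmod 1$ with $f\in C(Y,\mathbb R)$.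 Write $R_z(w)=w+z$.

**Lemma 2.** Let $Y$ be a connected compact metrizable abelian group with Haar probability measure $m$.

(a) If $0<\kappa\le\frac14$ and $\|\varphi(y)\|<\kappa$ for all $y$, then $\varphi=f\bmod1$ with $f$ continuous and $|f|<\kappa$. Hence $E$ is an open, and therefore closed, subgroup of $C(Y,\mathbb T)$.

(b) If $\varphi\in C(Y,\mathbb T)\setminus E$, then $\varphi$ is onto $\mathbb T$.

(c) The formula $\mu(f\bmod 1)=\int f\,dm\bmod 1$ defines a continuous homomorphism $\mu\colon E\to\mathbb T$, and every $\varphi\in E$ attains the value $\mu(\varphi)$. Its kernel is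
$$N=\{f\bmod 1:\ f\in C(Y,\mathbb R),\ \textstyle\int f\,dm=0\}.$$

(d) $E$ and $N$ are invariant under $\varphi\mapsto\varphi\circ R_z$.

(e) If $k\ge1$ and $k\varphi\in E$, then $\varphi\in E$.

**Proof.** (a) Let $f(y)$ be the representative of $\varphi(y)$ in $(-\kappa,\kappa)$; since $\kappa\le\frac14$, reduction mod $1$ is a homeomorphism from $(-\kappa,\kappa)$ onto its image, so $f$ is continuous. Thus $E$ contains a neighborhood of $0$, so it is open, and open subgroups are closed.

(b) If $\varphi$ misses a point $c$, it takes values in $\mathbb T\setminus\{c\}$, which is homeomorphic to the interval $(\tilde c,\tilde c+1)$, where $\tilde c\in\mathbb R$ represents $c$. So $\varphi$ lifts to $\mathbb R$, that is, $\varphi\in E$.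

(c) If $f\bmod 1=f'\bmod 1$, then $f-f'$ is continuous and integer-valued, hence a constant integer because $Y$ is connected. So $\int f\,dm\bmod 1$ is well defined. It is clearly additive, and continuous at $0$ by (a), hence continuous. The connected compact set $f(Y)$ is an interval containing $\int f\,dm$, so $f$ attains its mean and $\varphi$ attains $\mu(\varphi)$. If $\mu(f\bmod1)=0$, then $\int f\,dm$ is an integer, and $f-\int f\,dm$ is a mean-zero lift of the same element; this gives the kernel.

(d) $(f\bmod1)\circ R_z=(f\circ R_z)\bmod1$ and $\int f\circ R_z\,dm=\int f\,dm$.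

(e) Let $k\varphi=f\bmod 1$. Then $\psi=\varphi-(f/k\bmod1)$ satisfies $k\psi=0$, so it takes values in a finite set and is constant by connectedness. So $\varphi=\psi+(f/k\bmod 1)\in E$. $\square$

**Proposition 3.** Suppose $Z$ is connected and $h\notin E(Z)$. If $n\in\mathbb N$ and $d_Z(n\alpha,0)<\varepsilon$, then some $x\in X$ has $d_X(x,T^nx)<\varepsilon$.

**Proof.** The set of $z$ with $h\circ R_z-h\in E$ is a subgroup of $Z$, since $h\circ R_{z+w}-h=(h\circ R_z-h)\circ R_w+(h\circ R_w-h)$ and $E$ is translation-invariant. By uniform continuity of $h$ and Lemma 2(a) it contains a neighborhood of $0$. So it is an open subgroup of a connected group, that is, all of $Z$. Hence $h_n=\sum_{j<n}h\circ R_{j\alpha}\equiv nh$ modulo $E$, and $nh\notin E$ by Lemma 2(e). By Lemma 2(b) $h_n$ is onto, so $h_n(z)=0$ for some $z$; take $x=(z,0)$. $\square$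

In both cases the good $n$ contain a set of a well-known kind.

**Definition (Bohr$_0$ set).** A set $B\subseteq\mathbb N$ is a Bohr$_0$ set if there are $k\in\mathbb N$, $\alpha_1,\dots,\alpha_k\in\mathbb T$ and $\epsilon>0$ with $B\supseteq\{n\in\mathbb N:\|n\alpha_i\|<\epsilon\text{ for all }1\le i\le k\}$.

For example, $3\mathbb N$ is Bohr$_0$ (take $\alpha_1=\frac13$, $\epsilon=\frac13$), and the odd numbers are not: whatever the $\alpha_i$ and $\epsilon$, the displayed set contains even numbers, by simultaneous approximation applied to $2\alpha_1,\dots,2\alpha_k$. To see that $\{n:d_Z(n\alpha,0)<\varepsilon\}$ is Bohr$_0$, we recall that the continuous characters of a locally compact abelian (LCA) group separate points (Pontryagin duality).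

**Fact 4.** Let $A$ be an LCA group and $D\subseteq A$ a compact set not containing the identity. There are characters $\chi_1,\dots,\chi_k$ of $A$ and $\delta>0$ such that every $y\in D$ satisfies $|\chi_i(y)-1|\ge\delta$ for some $i$. Consequently, if $A$ is compact and $V$ is a neighborhood of the identity, there are $\chi_1,\dots,\chi_k$ and $\delta>0$ with $\{y:|\chi_i(y)-1|<\delta\ \forall i\}\subseteq V$.

**Proof.** If $D=\emptyset$, take the trivial character and $\delta=1$. Otherwise, for $y\in D$ pick $\chi_y$ with $\chi_y(y)\ne1$ and let $\delta_y=\frac12|\chi_y(y)-1|$. The open sets $\{|\chi_y-1|>\delta_y\}$ cover $D$; take a finite subcover and the smallest $\delta_y$. For the second statement let $D=A\setminus\operatorname{int}V$. $\square$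

If $\psi_j(\alpha)=e(\theta_j)$, then $\psi_j(n\alpha)=e(n\theta_j)$; so by Fact 4 the condition $d_Z(n\alpha,0)<\varepsilon$ holds as soon as finitely many $\|n\theta_j\|$ are small.

## 2. Circle actions with equicontinuous quotient

**Definition (systems).** A topological dynamical system $(X,T)$ is a compact metric space $(X,d_X)$ with a continuous map $T\colon X\to X$. It is minimal if every orbit $\{T^nx:n\ge0\}$ is dense, and equicontinuous if $\{T^n:n\ge0\}$ is an equicontinuous family. An automorphism is a homeomorphism $\varphi$ of $X$ with $\varphi\circ T=T\circ\varphi$. If a compact group $K$ acts continuously by automorphisms, the orbit space $X/K$ is a compact metrizable space and $T$ descends to it; this is the quotient system.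

**Definition (large returns).** $(X,T)$ has Bohr$_0$ large returns if for every nonempty open $U\subseteq X$ the set $\{n\in\mathbb N:U\cap T^{-n}U\ne\emptyset\}$ is a Bohr$_0$ set.

In (1), $\mathbb T$ acts by $s\cdot(z,t)=(z,t+s)$, and the quotient is the rotation by $\alpha$, which is equicontinuous. The system itself need not be: for $Z=\mathbb T$, $h(z)=z$, the points $(0,0)$ and $(\frac1{2n},0)$ are at distance $\frac1{2n}$, but their second coordinates are $\frac12$ apart after $n$ steps.

The following question is posed in Daniel Glasscock, Andreas Koutsogiannis, Florian K. Richter, "On Katznelson's Question for skew product systems", arXiv:2106.11393 (2021): if $(X,T)$ is minimal and $\mathbb T$ acts on it by automorphisms with equicontinuous quotient, must $(X,T)$ have Bohr$_0$ large returns? The answer is yes.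

**Theorem A.** Let $(X,T)$ be minimal, let $\mathbb T$ act on it continuously by automorphisms, and let $(X/\mathbb T,T)$ be equicontinuous. Then $(X,T)$ has Bohr$_0$ large returns.

The first lemma replaces open sets by $\varepsilon$-returns. For $\varepsilon>0$ let
$$\mathrm{Ret}_\varepsilon=\{n\in\mathbb N:\ \exists x\in X,\ d_X(x,T^nx)<\varepsilon\}.$$

**Lemma 5.** Let $(X,T)$ be minimal. For every nonempty open $U$ there is $\varepsilon>0$ with $\mathrm{Ret}_\varepsilon\subseteq\{n:U\cap T^{-n}U\neq\emptyset\}$. So it suffices to show that every $\mathrm{Ret}_\varepsilon$ is Bohr$_0$.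

**Proof.** Every orbit meets $U$, so by compactness $X=\bigcup_{i=0}^mT^{-i}U$. Let $\varepsilon$ be a Lebesgue number: two points at distance $<\varepsilon$ lie in a common $T^{-i}U$. If $d_X(x,T^nx)<\varepsilon$, then for some $i$ both $T^ix$ and $T^i(T^nx)=T^n(T^ix)$ lie in $U$. $\square$

With Lemma 5, Propositions 1 and 3 prove Theorem A for minimal skew products over a connected base.

## 3. Disconnected bases and bundles without sections

What changes in general? Two things that Section 1 relied on disappear.

First, the base may be disconnected. Take $Z=\mathbb Z/2$. The real functions with values $(0,0)$ and $(1,0)$ at the two points have the same reduction mod $1$, but their means are $0$ and $\frac12$: $\mu$ is not well defined. And the second one does not attain its mean. The same happens with the indicator function of any clopen set of measure strictly between $0$ and $1$. The cure is to suspend the system, which turns the base into a connected group; for $Z=\mathbb Z/2$ we shall get a circle of length $2$ passing through both points.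

Second, $X$ need not be a product $Z\times\mathbb T$. Let $G=\mathbb R^3$ with $(x,y,z)(x',y',z')=(x+x',y+y',z+z'+xy')$, let $X=G/\mathbb Z^3$, and let $T$ be left multiplication by $(\alpha,\beta,0)$. The center acts as a free circle action commuting with $T$, and the quotient is the rotation of $\mathbb T^2$ by $(\alpha,\beta)$. If $X$ were $\mathbb T$-equivariantly a product, there would be a continuous $F\colon X\to\{|v|=1\}$ with $F(t\cdot x)=e(t)F(x)$. On $G$ this reads $F=e(z)u(x,y)$. Invariance under right multiplication by $(m,n,k)$, which sends $(x,y,z)$ to $(x+m,y+n,z+k+xn)$, gives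
$$u(x+1,y)=u(x,y),\qquad u(x,y+1)=e(-x)\,u(x,y).$$
The degree of the loop $x\mapsto u(x,y)$ is constant in $y$ by homotopy, but the second identity says that it drops by $1$ when $y$ grows by $1$. So there is no such $F$, and no function $h$ to sum. (Minimality plays no role in this remark.)

The sensible repair is local. For $z$ near $0$ choose, continuously in $z$, a bundle automorphism $\sigma(z)$ covering the rotation by $z$. When $n\alpha$ is near $0$, write $T^n=M_{\varphi_n}\sigma(n\alpha)$, where $M_\varphi$ moves each point along its fiber by the value of $\varphi$ at its base point. If the base is connected, Lemma 2 still tells us that $\varphi_n$ is onto or attains $\mu(\varphi_n)$. What breaks is the last line of Proposition 1. There, $\sigma(z)$ was $(w,t)\mapsto(w+z,t)$, a homomorphism in $z$, and $\mu(\varphi_n)=n\beta$. Now, when all terms make sense,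
$$\varphi_{n+m}=\varphi_n+\varphi_m\circ R_{-n\alpha}+\kappa,\qquad M_\kappa=\sigma(n\alpha)\sigma(m\alpha)\sigma((n+m)\alpha)^{-1},$$
and nothing in the choice of $\sigma$ makes $\kappa$ a function of mean $0$, or even a function in $E$. So $\mu(\varphi_n)$ is a partially defined, non-additive function of $n$, and we do not know that it is small along a Bohr set.

The way past this point is not to look for an additive formula, but to let $T^n$ itself be the additive object, in a group coarse enough to be locally compact. Let $\mathcal G$ be the group of all bundle automorphisms covering rotations of a connected base. It is not locally compact, because it contains a copy of $C(Y,\mathbb T)$, which near $0$ looks like a ball in the infinite-dimensional space $C(Y,\mathbb R)$. But Lemma 2 needs only the number $\mu(\varphi)$ when $\varphi\in E$. So divide $\mathcal G$ by the group $N$ of mean-zero functions. Of $E$ only $E/N\cong\mathbb T$ survives, $C(Y,\mathbb T)/E$ is discrete, and the remaining direction is the compact base: the quotient $\Gamma=\mathcal G/N$ is locally compact. The image $\tau$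 of $T$ generates an abelian subgroup whose closure is an LCA group, and by Fact 4 its characters detect whether $\tau^n$ is near the identity. A character sends $\tau^n$ to $e(n\theta)$, which is exactly Bohr information.

## 4. Free actions over group rotations

**Lemma 6.** A minimal equicontinuous system $(Z,T)$ is, up to isomorphism, $z\mapsto z+\alpha$ on a compact metrizable abelian group, with $\{n\alpha:n\ge0\}$ dense.

**Proof.** Let $d'(x,y)=\sup_{n\ge0}d(T^nx,T^ny)$. By (uniform) equicontinuity $d'$ is compatible, and $T$ is $1$-Lipschitz for $d'$. It is onto: $T(Z)$ is nonempty, closed and $T$-invariant, so it contains a dense orbit. A $1$-Lipschitz map of a compact metric space onto itself is an isometry (Burago–Burago–Ivanov, *A Course in Metric Geometry*, Thm 1.6.15). Here is an argument. Let $x_{-1},y_{-1}$ be arbitrary, and let $x_0=Tx_{-1}$, $y_0=Ty_{-1}$. Choose $x_{-k},y_{-k}$ for $k\ge2$ with $Tx_{-k}=x_{-k+1}$ and $Ty_{-k}=y_{-k+1}$. The numbers $d'(x_{-k},y_{-k})$ are nondecreasing in $k$. Given $\epsilon>0$, compactness of $Z\times Z$ gives $k>j\ge0$ with $d'(x_{-j},x_{-k})<\epsilon$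 and $d'(y_{-j},y_{-k})<\epsilon$. Apply $T^j$: with $r=k-j\ge1$ we get $d'(x_0,x_{-r})<\epsilon$ and $d'(y_0,y_{-r})<\epsilon$. Hence
$$d'(x_0,y_0)\le d'(x_{-1},y_{-1})\le d'(x_{-r},y_{-r})\le d'(x_0,y_0)+2\epsilon .$$
As $\epsilon$ is arbitrary, $d'(Tx_{-1},Ty_{-1})=d'(x_{-1},y_{-1})$.

The isometry group of $(Z,d')$ is compact in the uniform topology (Arzelà–Ascoli). Let $G$ be the closure of $\{T^n:n\in\mathbb Z\}$ in it, a compact metrizable abelian group. An orbit $Gz$ is compact and contains the dense set $\{T^nz:n\ge 0\}$, so $G$ is transitive. If $gz=z$, then $g(hz)=h(gz)=hz$ for all $h\in G$, so $g=\mathrm{id}$. Hence $g\mapsto gz_0$ is a homeomorphism $G\to Z$, which carries multiplication by $T\in G$ to $T$. Write $G$ additively and $\alpha$ for $T$. $\square$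

**Lemma 7.** In the situation of Theorem A, all stabilizers in $\mathbb T$ equal one closed subgroup $H$. If $H=\mathbb T$, Theorem A holds. If $H\ne\mathbb T$, then $\mathbb T/H\cong\mathbb T$ acts freely on $(X,T)$ by automorphisms with the same quotient.

**Proof.** Fix $x$. The set $\{y:\mathrm{Stab}(y)\supseteq\mathrm{Stab}(x)\}=\bigcap_{t\in\mathrm{Stab}(x)}\{y:t\cdot y=y\}$ is closed, contains $x$, and is $T$-invariant because $t\cdot Ty=T(t\cdot y)$. By minimality it is $X$. As $x$ is arbitrary, all stabilizers agree. If $H=\mathbb T$, then $X=X/\mathbb T$ is minimal and equicontinuous, so by Lemma 6 it is a rotation by $\alpha$ on a compact group. For $\varepsilon>0$ there is a neighborhood $V$ of $0$ such that $n\alpha\in V$ implies $d_X(0,n\alpha)<\varepsilon$. By Fact 4 the set of such $n$ is Bohr$_0$, and Lemma 5 applies. Otherwise $H$ is a proper closed subgroup of $\mathbb T$, hence finite, so $\mathbb T/H\cong\mathbb T$. $\square$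

**From now on the action is free**, $Z=X/\mathbb T$ is a group with $Tz=z+\alpha$ as in Lemma 6 (a quotient of a minimal system is minimal), and $\pi\colon X\to Z$ is the quotient map, whose fibers are the $\mathbb T$-orbits.

**Lemma 8.** $T\colon X\to X$ is a homeomorphism.

**Proof.** It is onto by minimality, as in Lemma 6. If $Tx=Ty$, then $\pi x+\alpha=\pi y+\alpha$, so $y=t\cdot x$ for some $t$. Then $Tx=Ty=t\cdot Tx$, so $t=0$ by freeness and $x=y$. A continuous bijection of a compact metric space is a homeomorphism. $\square$

## 5. The suspension and its connected base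

This section builds a bundle with connected base in which $\varepsilon$-returns of $(X,T)$ can be read off. Let $k\in\mathbb Z$ act on $X\times\mathbb R$ by $(x,s)\mapsto(T^kx,s-k)$ and put
$$\widetilde X=(X\times\mathbb R)/\mathbb Z,\qquad \widetilde Z=(Z\times\mathbb R)/\mathbb Z(\alpha,-1).$$

**Step 1: these are compact metrizable spaces.** The quotient map $X\times\mathbb R\to\widetilde X$ is open, since the group acts by homeomorphisms. The orbit relation is closed: if $(x_j,s_j)\to(x,s)$ and $(T^{k_j}x_j,s_j-k_j)$ converges, then the integers $k_j$ converge, so they are eventually constant. Hence $\widetilde X$ is Hausdorff and second countable. It is the image of $X\times[0,1]$, so it is compact, hence metrizable. Fix a metric $\tilde d$ on it. The subgroup $\mathbb Z(\alpha,-1)$ is closed and discrete, because second coordinates are integers; so $\widetilde Z$ is a metrizable abelian group, compact as the image of $Z\times[0,1]$.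

**Step 2: the structure maps.** Put
$$p[x,s]=[\pi x,s],\qquad t\cdot[x,s]=[t\cdot x,s],\qquad S[x,s]=[Tx,s],\qquad a=[\alpha,0]=[0,1].$$
They are well defined since $\pi(T^kx)=\pi x+k\alpha$ and $T^k$ commutes with $\mathbb T$ and with $T$; also $(0,1)+(\alpha,-1)=(\alpha,0)$. They are continuous because the quotient maps are open. $S$ is a homeomorphism with inverse $[x,s]\mapsto[T^{-1}x,s]$; it commutes with $\mathbb T$, and $p(S\tilde x)=p(\tilde x)+a$.

The $\mathbb T$-action is free: if $(t\cdot x,s)=(T^kx,s-k)$, then $k=0$, so $t\cdot x=x$ and $t=0$. The fibers of $p$ are exactly the $\mathbb T$-orbits: if $[\pi x,s]=[\pi y,s']$, then $\pi y=\pi x+k\alpha$ and $s'=s-k$ for some $k$, so $y=t\cdot T^kx$ for some $t$ and $[y,s']=t\cdot[x,s]$.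

**Step 3: $\widetilde Z$ is connected.** The image of $\mathbb R$ under $s\mapsto[0,s]$ is connected and contains $[0,n+s]=[n\alpha,s]$ for $n\ge0$, $s\in[0,1]$. These points are dense in $\widetilde Z$, and the closure of a connected set is connected.

For $Z=\mathbb Z/2$, $\alpha=1$, the homomorphism $(z,s)\mapsto z+s\bmod 2$ onto $\mathbb R/2\mathbb Z$ has kernel $\{(k\bmod2,-k)\}$. So $\widetilde Z\cong\mathbb R/2\mathbb Z$ and $a=1$, as announced.

**Lemma 9.** For every $\varepsilon>0$ there is $\varepsilon'>0$ such that if $\tilde d(S^n\tilde x,\tilde x)<\varepsilon'$ for some $\tilde x\in\widetilde X$ and $n\in\mathbb N$, then $n\in\mathrm{Ret}_\varepsilon$.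

**Proof.** We claim that there is $\varepsilon'>0$ such that $s\in[0,1]$ and $\tilde d([x,s],[y,s])<\varepsilon'$ imply $d_X(x,y)<\varepsilon$. Otherwise, pass to the limit along a sequence of counterexamples with $\varepsilon'\to0$: we get $x\neq y$ and $s\in[0,1]$ with $[x,s]=[y,s]$. Then $(y,s)=(T^kx,s-k)$ for some $k$, so $k=0$ and $x=y$, a contradiction. Now every $\tilde x$ is $[x,s]$ with $s\in[0,1]$, and $S^n\tilde x=[T^nx,s]$, so $d_X(x,T^nx)<\varepsilon$. $\square$

## 6. Bundle automorphisms covering rotations

Sections 6 and 7 use only this setting: $\widetilde X$ is a compact metrizable space with a free continuous $\mathbb T$-action, and $p\colon\widetilde X\to\widetilde Z$ is a continuous surjection onto a connected compact metrizable abelian group whose fibers are the $\mathbb T$-orbits. Being a surjection between compact Hausdorff spaces, $p$ is a quotient map.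

**Definition (the group $\mathcal G$).** $\mathcal G$ is the group of homeomorphisms $g$ of $\widetilde X$ that commute with $\mathbb T$ and satisfy $p(gx)=p(x)+\rho(g)$ for a constant $\rho(g)\in\widetilde Z$. Its topology is the uniform one, given by $d_\infty(g,h)=\max_x\tilde d(gx,hx)$.

This is a Hausdorff topological group. Multiplication is continuous since $\tilde d(ghx,g'h'x)\le\tilde d(ghx,gh'x)+\tilde d(gh'x,g'h'x)$ and $g$ is uniformly continuous. Inversion is continuous since $d_\infty(g^{-1},h^{-1})=\max_y\tilde d(g^{-1}(hy),g^{-1}(gy))$ and $g^{-1}$ is uniformly continuous. The map $\rho$ is a homomorphism, continuous because $p$ is. In our suspension, $S\in\mathcal G$ and $\rho(S)=a$.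

For $\varphi\in C(\widetilde Z,\mathbb T)$ let $M_\varphi x=\varphi(p(x))\cdot x$.

**Lemma 10.** The map $\varphi\mapsto M_\varphi$ is an isomorphism of topological groups from $C(\widetilde Z,\mathbb T)$ onto $\ker\rho$, and
$$gM_\varphi g^{-1}=M_{\varphi\circ R_{-\rho(g)}}\qquad(g\in\mathcal G).\tag{2}$$

**Proof.** Since $p(M_\psi x)=p(x)$, we have $M_\varphi M_\psi=M_{\varphi+\psi}$; so $M_\varphi$ is a homeomorphism with inverse $M_{-\varphi}$, it commutes with $\mathbb T$, and lies in $\ker\rho$. Conversely, let $g\in\ker\rho$. Then $gx=t(x)\cdot x$ for a unique $t(x)\in\mathbb T$. The graph $\{(x,t):gx=t\cdot x\}$ is closed and $\mathbb T$ is compact, so $t$ is continuous. From $g(s\cdot x)=s\cdot gx=t(x)\cdot(s\cdot x)$ we see that $t$ is $\mathbb T$-invariant, so $t=\varphi\circ p$ with $\varphi$ continuous, because $p$ is a quotient map. Thus $g=M_\varphi$.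

The map is injective by freeness, and continuous because the action is uniformly continuous. For its inverse, let $\eta>0$. By freeness and compactness $c=\inf\{\tilde d(x,t\cdot x):x\in\widetilde X,\ \|t\|\ge\eta\}$ is positive (or the set is empty and there is nothing to do). If $d_\infty(M_\varphi,M_\psi)<c$, put $y=M_\psi x$; then $M_\varphi x=(\varphi-\psi)(p(y))\cdot y$ is at distance $<c$ from $y$, so $\|(\varphi-\psi)(p(y))\|<\eta$ for every $y$.

Finally $gM_\varphi g^{-1}x=g\bigl(\varphi(p(g^{-1}x))\cdot g^{-1}x\bigr)=\varphi(p(x)-\rho(g))\cdot x$. $\square$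

We identify $C(\widetilde Z,\mathbb T)$ with $\ker\rho$. Apply Lemma 2 with $Y=\widetilde Z$: we have $E$, $\mu$ and $N=\ker\mu$. Since $N$ is closed in $E$, $E$ is closed in $C(\widetilde Z,\mathbb T)$ and $\ker\rho$ is closed in $\mathcal G$, the group $N$ is closed in $\mathcal G$. By (2) and Lemma 2(d) it is normal.

The one-dimensional fiber is used in Lemma 2(b),(c). For the fiber $\mathbb T^2$ the statement (c) is already false: $f(z)=\frac1{10}(\cos2\pi z,\sin2\pi z)$ on $\mathbb T$ has mean $0$, and $f\bmod 1$ never vanishes. Nothing is claimed here for fibers $\mathbb T^d$ with $d\ge2$.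

## 7. A local section of $\rho$ and the local compactness of $\mathcal G/N$

To see the shape of $\mathcal G$ we need, for small $z$, an element covering $R_z$ that depends continuously on $z$.

**Lemma 11.** There are a compact neighborhood $W$ of $0$ in $\widetilde Z$ and a continuous $\sigma\colon W\to\mathcal G$ with $\rho(\sigma(z))=z$ and $\sigma(0)=\mathrm{id}$. Moreover $(z,x)\mapsto\sigma(z)(x)$ is continuous on $W\times\widetilde X$.

**Proof.**

**Step 1: an equivariant map to a sphere.** A single equivariant map to the circle need not exist, but finitely many functions suffice. We construct a continuous $F\colon\widetilde X\to\{v\in\mathbb C^r:|v|=1\}$ with $F(t\cdot x)=e(t)F(x)$. Fix $x$. By freeness its orbit is a closed set homeomorphic to $\mathbb T$, so $f(t\cdot x)=e(t)$ defines a continuous function on it. Extend it by Tietze to $f\in C(\widetilde X,\mathbb C)$ and put $F_x(y)=\int_{\mathbb T}e(-t)f(t\cdot y)\,dt$. This is continuous, $F_x(s\cdot y)=e(s)F_x(y)$ by the substitution $t\mapsto t-s$, and $F_x(x)=1$. By compactness, finitely many $F_{x_1},\dots,F_{x_r}$ have no common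 zero. The norm of the vector $(F_{x_1},\dots,F_{x_r})$ is $\mathbb T$-invariant and positive; divide by it.

**Step 2: the definition of $\sigma$.** Let $\langle\cdot,\cdot\rangle$ be the Hermitian product, linear in the first variable. The number $|\langle F(x),F(y)\rangle|$ is unchanged when $x$ and $y$ move along their orbits, so it is a function of $(p(x),p(y))$, continuous on $\widetilde Z\times\widetilde Z$, and equals $1$ on the diagonal. By compactness there is a compact neighborhood $W$ of $0$ with $|\langle F(x),F(y)\rangle|\ge\frac12$ whenever $p(y)-p(x)\in W$. For $z\in W$ let $\sigma(z)(x)$ be the unique $y$ with $p(y)=p(x)+z$ and $\langle F(y),F(x)\rangle>0$. It exists and is unique, since $y$ runs over one free orbit and $\langle F(t\cdot y),F(x)\rangle=e(t)\langle F(y),F(x)\rangle$ is nonzero.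

**Step 3: the properties.** The graph of $(z,x)\mapsto\sigma(z)(x)$ is
$$\{(z,x,y):z\in W,\ p(y)=p(x)+z,\ \langle F(y),F(x)\rangle\in[\tfrac12,1]\},$$
which is compact; so the map is continuous on $W\times\widetilde X$. Since $\langle F(t\cdot y),F(t\cdot x)\rangle=\langle F(y),F(x)\rangle$, $\sigma(z)$ commutes with $\mathbb T$. It covers the bijection $R_z$ and maps free orbits equivariantly, hence bijectively, onto free orbits. So it is a continuous bijection of a compact space, a homeomorphism, and $\sigma(z)\in\mathcal G$ with $\rho(\sigma(z))=z$. Since $\langle F(x),F(x)\rangle=1>0$, $\sigma(0)=\mathrm{id}$. Uniform continuity on $W\times\widetilde X$ gives continuity of $\sigma$ in the uniform topology. $\square$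

Let $\Gamma=\mathcal G/N$, a Hausdorff topological group since $N$ is closed and normal, and $q\colon\mathcal G\to\Gamma$ the quotient map, which is open. For $g\in\rho^{-1}(W)$ let
$$\Theta(g)=g\,\sigma(\rho(g))^{-1}\in\ker\rho=C(\widetilde Z,\mathbb T),\qquad\text{so}\qquad g=M_{\Theta(g)}\,\sigma(\rho(g)).\tag{3}$$
$\Theta$ is continuous and $\Theta(\mathrm{id})=0$. For $c\in\mathbb T$ let $M_c$ be the translation $x\mapsto c\cdot x$, and put
$$C=q(\{M_c\,\sigma(z):c\in\mathbb T,\ z\in W\}),$$
which is compact as a continuous image of $\mathbb T\times W$.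

**Lemma 12.** If $\rho(g)\in W$ and $\Theta(g)\in E$, then $q(g)\in C$. Moreover $C$ is a neighborhood of $1$, so $\Gamma$ is locally compact.

**Proof.** Let $\Theta(g)=f\bmod1$ and $c=\mu(\Theta(g))$. Then $g=M_{f-\int f}\,M_c\,\sigma(\rho(g))$, where $M_{f-\int f}$ is the element of $N$ given by $f-\int f\,dm$. So $q(g)=q(M_c\,\sigma(\rho(g)))\in C$. The set $\{g:\rho(g)\in\operatorname{int}W,\ \Theta(g)\in E\}$ is open, because $E$ is open, and contains $\mathrm{id}$; its image under the open map $q$ is an open set containing $1$ and contained in $C$. $\square$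

The next lemma makes the smallness of $\mu(\Theta(g))$ visible in $\Gamma$. For a neighborhood $W'\subseteq W$ of $0$ and $0<\eta<\frac12$ let
$$O(W',\eta)=\{g\in\mathcal G:\ \rho(g)\in\operatorname{int}W',\ \Theta(g)\in E,\ \|\mu(\Theta(g))\|<\eta\}.$$

**Lemma 13.** $q(O(W',\eta))$ is an open neighborhood of $1$ in $\Gamma$, and $q(g)\in q(O(W',\eta))$ if and only if $g\in O(W',\eta)$.

**Proof.** $O(W',\eta)$ is open since $\rho,\Theta,\mu$ are continuous and $E$ is open, and it contains $\mathrm{id}$. Multiplying $g$ on the left by $M_{f_0}\in N$ keeps $\rho(g)$ and changes $\Theta(g)$ to $f_0+\Theta(g)$, with the same $\mu$. So $O(W',\eta)$ is a union of $N$-cosets, and the claims follow. $\square$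

**Example.** Carry this out for the bundle $\mathbb T^2\to\mathbb T$, $(w,t)\mapsto w$. Elements of $\mathcal G$ are $(w,t)\mapsto(w+z,\,t+\varphi(w+z))$, that is, $M_\varphi R_z$ with $R_z(w,t)=(w+z,t)$. Every $\varphi$ is $dw+c+f(w)$ with $d\in\mathbb Z$, $c\in\mathbb T$ and $f$ real of mean zero, so modulo $N$ only $(c,d,z)$ remains. By (2), $M_\varphi R_zM_{\varphi'}R_{z'}=M_{\varphi+\varphi'\circ R_{-z}}R_{z+z'}$, so
$$(c,d,z)(c',d',z')=(c+c'-d'z,\ d+d',\ z+z')\quad\text{on }\mathbb T\times\mathbb Z\times\mathbb T .$$
The topology is the product topology, since the degree is locally constant; this group is locally compact and not abelian. If $T(w,t)=(w+\alpha,t+f(w))$ with $f$ real, then $\tau=(\int f\,dm\bmod 1,0,\alpha)$ stays in the compact part $d=0$, as in Proposition 1. If $h$ has degree $d\ne0$, then $\tau^n$ has middle coordinate $nd$ and leaves every compact set, as in Proposition 3.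

## 8. Characters of the closure of $\{\tau^n\}$: proof of Theorem A

Return to the suspension. Fix $\varepsilon>0$, and let $\varepsilon'$ be as in Lemma 9. The map $(t,z,x)\mapsto t\cdot\sigma(z)(x)$ is uniformly continuous on $\mathbb T\times W\times\widetilde X$ and equals $x$ at $t=0$, $z=0$. So there are a neighborhood $W_\varepsilon\subseteq W$ of $0$ and $\eta\in(0,\frac12)$ with
$$\tilde d(t\cdot\sigma(z)(x),\,x)<\varepsilon'\quad\text{for all }x\in\widetilde X,\ z\in W_\varepsilon,\ \|t\|<\eta.\tag{4}$$
For $na\in W$ put $\varphi_n=\Theta(S^n)$, so that $S^n=M_{\varphi_n}\sigma(na)$ by (3).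

**Lemma 14.** If $n\in\mathbb N$, $na\in W_\varepsilon$ and $\|\varphi_n(w)\|<\eta$ for some $w\in\widetilde Z$, then $n\in\mathrm{Ret}_\varepsilon$.

**Proof.** Choose $x$ with $p(x)=w-na$. Then $p(\sigma(na)x)=w$, so $S^nx=\varphi_n(w)\cdot\sigma(na)(x)$. By (4), $\tilde d(S^nx,x)<\varepsilon'$, and Lemma 9 applies. $\square$

**Proof of Theorem A.** By Lemma 5 it suffices to find a Bohr$_0$ set inside $\mathrm{Ret}_\varepsilon$, and by Lemma 7 we may assume that the action is free, so everything above is available.

**Step 1: the characters.** Let $\tau=q(S)$ and let $A$ be the closure of $\{\tau^n:n\in\mathbb Z\}$ in $\Gamma$. It is a closed abelian subgroup of a locally compact group, hence an LCA group. The set $(C\cap A)\setminus q(O(W_\varepsilon,\eta))$ is compact and does not contain $1$. By Fact 4 there are characters $\chi_1,\dots,\chi_k$ of $A$ and $\delta>0$ with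
$$y\in C\cap A,\quad |\chi_i(y)-1|<\delta\ (1\le i\le k)\ \Longrightarrow\ y\in q(O(W_\varepsilon,\eta)).\tag{5}$$
Also by Fact 4 there are characters $\psi_1,\dots,\psi_l$ of $\widetilde Z$ and $\delta'>0$ with $\{w:|\psi_j(w)-1|<\delta'\ \forall j\}\subseteq\operatorname{int}W_\varepsilon$. Write $\chi_i(\tau)=e(\alpha_i)$, $\psi_j(a)=e(\theta_j)$, and
$$B=\{n\in\mathbb N:\ |e(n\alpha_i)-1|<\delta\ (i\le k),\ |e(n\theta_j)-1|<\delta'\ (j\le l)\}.$$
$B$ contains all $n$ with $\|n\alpha_i\|<\delta/2\pi$ and $\|n\theta_j\|<\delta'/2\pi$, so it is Bohr$_0$.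

**Step 2: $B\subseteq\mathrm{Ret}_\varepsilon$.** Let $n\in B$. By the choice of the $\psi_j$, $na\in\operatorname{int}W_\varepsilon$. There are two cases.

If $\varphi_n\notin E$, then $\varphi_n$ is onto $\mathbb T$ by Lemma 2(b). It attains $0$, and $n\in\mathrm{Ret}_\varepsilon$ by Lemma 14.

If $\varphi_n\in E$, then $\tau^n=q(S^n)\in C$ by Lemma 12. Since $\chi_i(\tau^n)=e(n\alpha_i)$, (5) gives $q(S^n)\in q(O(W_\varepsilon,\eta))$, and Lemma 13 gives $S^n\in O(W_\varepsilon,\eta)$, that is, $\|\mu(\varphi_n)\|<\eta$. By Lemma 2(c) $\varphi_n$ attains $\mu(\varphi_n)$, so Lemma 14 gives $n\in\mathrm{Ret}_\varepsilon$. $\square$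

Note why $C$ appears in (5): on a noncompact $A$ finitely many characters need not force $y$ into a small neighborhood. But outside $C$ no help is needed, because there $\varphi_n$ is onto.

## 9. One frequency besides $\alpha$

The characters in (5) depended on $\varepsilon$. In Proposition 1 one number $\beta$ served all $\varepsilon$, and this persists. Below, $\tau$, $\Gamma$ are those of Section 8.

**Theorem B.** Let $(X,T)$ be as in Theorem A with $\mathbb T$ acting freely, and let $(X/\mathbb T,T)=(Z,z\mapsto z+\alpha)$. There is a single $\beta\in\mathbb T$ such that for every $\varepsilon>0$ there are a neighborhood $V$ of $0$ in $Z$ and $\delta>0$ with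
$$n\in\mathbb N,\ n\alpha\in V,\ \|n\beta\|<\delta\ \Longrightarrow\ \exists x\in X:\ d_X(x,T^nx)<\varepsilon.$$
If $\{\tau^n\}$ is an infinite discrete subgroup of $\Gamma$, one may take $\beta=0$.

Call $D\subseteq\mathbb N$ a set of recurrence for a system if it meets $\{n:U\cap T^{-n}U\neq\emptyset\}$ for every nonempty open $U$. If $D$ is a set of recurrence for the rotation by $(\alpha,\beta)$ on $Z\times\mathbb T$, then it is one for $(X,T)$. Indeed, given $U$, take $\varepsilon$ from Lemma 5 and $V,\delta$ from Theorem B, and choose a neighborhood $V'$ of $0$ with $V'-V'\subseteq V$. Apply recurrence to the interior of $V'$ times $(-\delta/2,\delta/2)$ (shrink $\delta$ below $\frac12$): some $n\in D$ has $n\alpha\in V$ and $\|n\beta\|<\delta$, so $n\in\mathrm{Ret}_\varepsilon$.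

In general $\beta$ cannot be dropped. For $Z$ a point and $X=\mathbb T$ with $x\mapsto x+\theta$, $\theta$ irrational, the condition $n\alpha\in V$ is empty, while $n=1$ is not in $\mathrm{Ret}_\varepsilon$ for $\varepsilon\le\|\theta\|$.

**Proof of Theorem B.** Weil's lemma (Hewitt–Ross, *Abstract Harmonic Analysis I*, Thm 9.1) says that either $A$ is compact, or $n\mapsto\tau^n$ is a topological isomorphism of $\mathbb Z$ onto $A$. If $\{\tau^n\}$ is an infinite discrete subgroup, then it is closed (discrete subgroups of Hausdorff groups are closed), so $A=\{\tau^n\}$ is not compact and we are in the second case.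

**Case 1: $A$ is compact.**

*The base direction.* Let $\bar\rho\colon\Gamma\to\widetilde Z$ be induced by $\rho$. The group $\bar\rho(A)$ is compact and contains $\{na:n\in\mathbb Z\}$ as a dense subgroup. The homomorphism $z\mapsto[z,0]$ from $Z$ to $\widetilde Z$ is continuous and injective ($(z,0)=k(\alpha,-1)$ forces $k=0$), so it is a homeomorphism onto a closed subgroup, in which the multiples of $a=[\alpha,0]$ are dense. Hence $\bar\rho(A)=\{[z,0]:z\in Z\}\cong Z$, and $\bar\rho(\tau)$ corresponds to $\alpha$.

*The fiber direction.* Let $L=\ker\rho$ and $J=A\cap\ker\bar\rho=A\cap q(L)$, a compact group. The map $q|_L\colon L\to q(L)$ is open for the subspace topology of $q(L)$: if $O'$ is open in $\mathcal G$, then $L\cap O'N=(L\cap O')N$ because $N\subseteq L$, so $q(L)\cap q(O')=q(L\cap O')$. Hence $q(L)$ is $C(\widetilde Z,\mathbb T)/N$ also as a topological group. It maps continuously to $C(\widetilde Z,\mathbb T)/E$, which is discrete since $E$ is open, and torsion-free by Lemma 2(e). The image of $J$ there is compact, hence finite, hence trivial. So $J\subseteq E/N$. Now $\mu$ induces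 a continuous bijective homomorphism $E/N\to\mathbb T$ (onto because of the constants), and its inverse, $c\mapsto q(M_c)$, is continuous. So $J$ is a closed subgroup of a group isomorphic to $\mathbb T$, that is, it is trivial, finite cyclic or $\cong\mathbb T$. In each case $\widehat J$ is cyclic.

*The frequency.* Characters of closed subgroups of compact abelian groups extend. Let $\chi_0\in\widehat A$ extend a generator of $\widehat J$, and write $\chi_0(\tau)=e(\beta)$. This $\beta$ does not depend on $\varepsilon$. If $\chi\in\widehat A$, then $\chi|_J=\chi_0^r|_J$ for some $r\in\mathbb Z$, so $\chi\chi_0^{-r}$ factors through $A/J$. By compactness $A/J\cong\bar\rho(A)\cong Z$. So $\chi=\chi_0^r\cdot(\psi\circ\bar\rho)$ with $\psi\in\widehat Z$, and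
$$|\chi(y)-1|\le|r|\,|\chi_0(y)-1|+|\psi(\bar\rho(y))-1|.$$
By Fact 4, every neighborhood of $1$ in $A$ therefore contains a set $\{y\in A:\bar\rho(y)\in V,\ |\chi_0(y)-1|<\delta_1\}$ with $V$ a neighborhood of $0$ in $Z$ and $\delta_1>0$.

*Conclusion.* Given $\varepsilon$, apply this to $A\cap q(O(W_\varepsilon,\eta))$ and put $\delta=\delta_1/2\pi$. If $n\alpha\in V$ and $\|n\beta\|<\delta$, then $\tau^n\in q(O(W_\varepsilon,\eta))$, so $S^n\in O(W_\varepsilon,\eta)$ by Lemma 13. That is, $na\in \operatorname{int}W_\varepsilon$, $\varphi_n\in E$ and $\|\mu(\varphi_n)\|<\eta$. By Lemma 2(c) and Lemma 14, $n\in\mathrm{Ret}_\varepsilon$.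

**Case 2: $n\mapsto\tau^n$ is an isomorphism of $\mathbb Z$ onto the discrete group $A$.** We show that $\beta=0$ works. The set $C\cap A$ is compact and discrete, so $F=\{n\ge1:\tau^n\in C\}$ is finite. If $na\in W_\varepsilon$, $n\ge1$ and $n\notin F$, then $\varphi_n\notin E$ by Lemma 12, so $\varphi_n$ attains $0$ by Lemma 2(b), and $n\in\mathrm{Ret}_\varepsilon$ by Lemma 14. It remains to exclude the finitely many $n\in F$ by making $V$ smaller, which is possible if $n\alpha\ne0$ for all $n\ge1$.

Suppose $n\alpha=0$ with $n\ge1$. Then $T^n$ commutes with $\mathbb T$ and preserves every fiber of $\pi$, so, as in Lemma 10, $T^nx=\varphi(\pi x)\cdot x$ with $\varphi\in C(Z,\mathbb T)$. Comparing $T^nTx=\varphi(\pi x+\alpha)\cdot Tx$ with $TT^nx=\varphi(\pi x)\cdot Tx$ gives $\varphi(z+\alpha)=\varphi(z)$. Since $\{j\alpha:j\ge0\}$ is dense, $\varphi$ is a constant $c$. Then $S^n[x,s]=[c\cdot x,s]$, so $S^n=M_c$ and $\tau^{nk}=q(M_{kc})$ lies in the compact set $q(\{M_t:t\in\mathbb T\})$ for all $k$. A compact set meets the closed discrete group $A$ in a finite set, but the $\tau^{nk}$ are pairwise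 distinct, a contradiction.

So $V=\{z\in Z:[z,0]\in W_\varepsilon\}\setminus\{n\alpha:n\in F\}$ is a neighborhood of $0$, and every $n\in\mathbb N$ with $n\alpha\in V$ lies in $\mathrm{Ret}_\varepsilon$. $\square$

## 10. Compact groups of dimension at most one

**Theorem C.** Let $(X,T)$ be minimal and let a compact group $K$ act on it continuously by automorphisms with $(X/K,T)$ equicontinuous. Suppose the identity component $K_0$ is abelian with $\widehat{K_0}$ isomorphic to a subgroup of $\mathbb Q$ (so $K_0$ is trivial, a circle, or a one-dimensional solenoid). Then $(X,T)$ has Bohr$_0$ large returns.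

For example, $\widehat{K_0}=\mathbb Z[\frac12]$ gives the inverse limit of the circles $\mathbb T\leftarrow\mathbb T\leftarrow\cdots$ under doubling, which is dual to $\mathbb Z\subset\frac12\mathbb Z\subset\frac14\mathbb Z\subset\cdots$.

**Proof.**

**Step 0: reduction to a free action.** The argument of Lemma 7 shows that all stabilizers equal one closed subgroup $H$. Since $kHk^{-1}=\mathrm{Stab}(kx)=H$, $H$ is normal; we replace $K$ by $K/H$, which acts freely with the same quotient. The hypothesis persists. Indeed $K_0H/H$ is a connected closed normal subgroup of $K/H$, and $K/(K_0H)$, a quotient of the profinite group $K/K_0$, is profinite and hence totally disconnected. So $K_0H/H\cong K_0/(K_0\cap H)$ is the identity component of $K/H$; it is abelian, and its dual is the subgroup of $\widehat{K_0}$ of characters trivial on $K_0\cap H$. So assume that $K$ acts freely. It embeds in $\mathrm{Homeo}(X)$, being compact and acting faithfully, so it is metrizable.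

**Step 1: finite free extensions preserve equicontinuity.** *If a finite group $Q$ acts freely by automorphisms on a minimal system $(Y,T)$, with quotient map $r\colon Y\to Y/Q$, and $Y/Q$ is equicontinuous, then $Y$ is equicontinuous.* Let $d$ be the metric of $Y$ and $d'$ a compatible metric on $Y/Q$ for which $T$ is an isometry (Lemma 6). By freeness, finiteness and compactness there is $c>0$ with $d(y,gy)\ge3c$ for all $y$ and all $g\ne1$ in $Q$. Given $\varepsilon>0$, choose $\varepsilon_1>0$ with $\varepsilon_1<\min(\varepsilon,c)$ such that $d(u,v)<\varepsilon_1$ implies $d(Tu,Tv)<c$. There is $\eta>0$ such that $d'(ru,rv)<\eta$ implies $d(gu,v)<\varepsilon_1$ for some $g\in Q$; otherwise a limit of counterexamples gives $u,v$ with $ru=rv$ and $d(gu,v)\ge\varepsilon_1$ for all $g$, which is absurd. Finally choose $\delta\le\varepsilon_1$ such that $d(u,v)<\delta$ implies $d'(ru,rv)<\eta$.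

Let $d(y,y')<\delta$. We show $d(T^ny,T^ny')<\varepsilon_1$ for all $n\ge0$ by induction; $n=0$ is clear. If it holds for $n$, then $d(T^{n+1}y,T^{n+1}y')<c$. Also $d'(rT^{n+1}y,rT^{n+1}y')=d'(ry,ry')<\eta$, so $d(gT^{n+1}y,T^{n+1}y')<\varepsilon_1<c$ for some $g$. Hence $d(gT^{n+1}y,T^{n+1}y)<2c$, which forces $g=1$, and then $d(T^{n+1}y,T^{n+1}y')<\varepsilon_1$.

**Step 2: $Y=X/K_0$ is equicontinuous.** The profinite group $P=K/K_0$ acts on $Y$ by automorphisms with $Y/P=X/K$. It acts freely: if $k$ maps $K_0x$ to itself, then $kx=k_0x$ with $k_0\in K_0$, so $k=k_0$. For an open normal subgroup $M$ of $P$ let $r_M\colon Y\to Y/M$. The finite group $P/M$ acts freely on the minimal system $Y/M$ with quotient $Y/P$, so $Y/M$ is equicontinuous by Step 1.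

The maps $r_M$ jointly separate points: if $r_My=r_My'$ for all $M$, then $y'=gy$ with $g$ unique by freeness, and $g\in\bigcap M=\{1\}$. Given $\varepsilon>0$, the compact sets $\{(y,y'):d(y,y')\ge\varepsilon,\ r_My=r_My'\}$ have empty intersection over all $M$, and the family is directed, since the set for $M\cap M'$ is contained in those for $M$ and $M'$. So one of them is empty. For this $M$ and a metric $d_M$ on $Y/M$, the continuous function $d_M(r_My,r_My')$ is positive on the compact set $\{d(y,y')\ge\varepsilon\}$. So there is $\kappa>0$ such that $d_M(r_My,r_My')<\kappa$ implies $d(y,y')<\varepsilon$. Since $Y/M$ is equicontinuous and $r_M$ is uniformly continuous, there is $\delta>0$ such that $d(y,y')<\delta$ implies $d_M(r_MT^ny,r_MT^ny')<\kappa$ for all $n\ge0$, hence $d(T^ny,T^ny')<\varepsilon$ for all $n\ge0$.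

**Step 3: from circles to $K_0$.** A subgroup of $\mathbb Q$ is countable and its finitely generated subgroups are cyclic, so $\widehat{K_0}$ is an increasing union of cyclic subgroups $\Lambda_1\subseteq\Lambda_2\subseteq\cdots$. Let $N_j\le K_0$ be the annihilator of $\Lambda_j$. The dual of $K_0/N_j$ is $\Lambda_j$, which is $0$ or $\cong\mathbb Z$, so $K_0/N_j$ is trivial or $\cong\mathbb T$. The $N_j$ decrease, and $\bigcap_jN_j$ is annihilated by all of $\widehat{K_0}$, so it is trivial. The system $X/N_j$ is minimal, and $K_0/N_j$ acts on it continuously by automorphisms with quotient $X/K_0$, which is equicontinuous by Step 2. So $X/N_j$ has Bohr$_0$ large returns: by Theorem A if $K_0/N_j\cong\mathbb T$, and, if $K_0/N_j$ is trivial, because a minimal equicontinuous system does (the case $H=\mathbb T$ in the proof of Lemma 7).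

Let $\pi_j\colon X\to X/N_j$ be the quotient map, let $U\subseteq X$ be nonempty and open, and let $x\in U$. The compact sets $\pi_j^{-1}(\pi_jx)=N_jx$ decrease. A point in all of them is $gx$ with $g$ unique by freeness, so $g\in\bigcap N_j$ and the point is $x$. Hence $N_jx\subseteq U$ for some $j$. Let $U_j=(X/N_j)\setminus\pi_j(X\setminus U)$. It is open because $\pi_j$ is a closed map, it contains $\pi_j(x)$, and $\pi_j^{-1}(U_j)\subseteq U$. If $w,T^nw\in U_j$ and $\pi_j(x')=w$, then $x',T^nx'\in U$. So the return times of $U$ contain those of $U_j$, which form a Bohr$_0$ set. $\square$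

## 11. Actions of $\mathbb Z^d$

**Theorem D.** Let $\mathbb Z^d$ act minimally on a compact metric space $X$ by homeomorphisms $T^n$ $(n\in\mathbb Z^d)$, and let $\mathbb T$ act continuously on $X$, commuting with all $T^n$, so that the induced $\mathbb Z^d$-action on $X/\mathbb T$ is equicontinuous. Then for every nonempty open $U$ the set $\{n\in\mathbb Z^d:U\cap T^{-n}U\neq\emptyset\}$ contains $\{n:|\chi_i(n)-1|<\delta,\ i\le k\}$ for some characters $\chi_1,\dots,\chi_k$ of $\mathbb Z^d$ and some $\delta>0$.

**Proof.** We go through the proof of Theorem A. Here minimality means that all $\mathbb Z^d$-orbits are dense, and $\mathrm{Ret}_\varepsilon=\{n\in\mathbb Z^d:\exists x,\ d_X(x,T^nx)<\varepsilon\}$.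

**Step 1: returns.** By minimality and compactness $X=\bigcup_{i\in I}T^{-i}U$ with $I\subset\mathbb Z^d$ finite. Let $\varepsilon$ be a Lebesgue number. If $d_X(x,T^nx)<\varepsilon$, then $T^ix$ and $T^nT^ix$ lie in $U$ for some $i\in I$. So it suffices to find a set of the stated form in $\mathrm{Ret}_\varepsilon$.

**Step 2: the base.** On a space with a minimal equicontinuous $\mathbb Z^d$-action, $d'(x,y)=\sup_{n\in\mathbb Z^d}d(T^nx,T^ny)$ is a compatible metric for which all $T^n$ are isometries. The closure of $\{T^n:n\in\mathbb Z^d\}$ in the isometry group is a compact abelian group; it is transitive because orbits are dense, and free because it is abelian, transitive and faithful. So the space is a compact metrizable abelian group on which $T^n$ acts as translation by $\alpha(n)$, for a homomorphism $\alpha$ from $\mathbb Z^d$ with dense image.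

**Step 3: freeness.** As in Lemma 7, the closed set $\{y:\mathrm{Stab}(y)\supseteq\mathrm{Stab}(x)\}$ is invariant under all $T^n$, so all stabilizers equal one closed subgroup $H$. If $H=\mathbb T$, then $X=X/\mathbb T$ is as in Step 2, and $\mathrm{Ret}_\varepsilon$ contains $\{n:\alpha(n)\in V\}$ for a neighborhood $V$ of $0$. By Fact 4 this contains a set of the required form, with the characters $n\mapsto\psi_j(\alpha(n))$. Otherwise replace $\mathbb T$ by $\mathbb T/H\cong\mathbb T$ and assume the action free. Let $Z=X/\mathbb T$ with $\alpha$ as in Step 2 and quotient map $\pi$. Lemma 8 is not needed, since the $T^n$ are homeomorphisms by assumption.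

**Step 4: suspension.** Let $k\in\mathbb Z^d$ act on $X\times\mathbb R^d$ by $(x,s)\mapsto(T^kx,s-k)$ and put
$$\widetilde X=(X\times\mathbb R^d)/\mathbb Z^d,\qquad \widetilde Z=(Z\times\mathbb R^d)/\{(\alpha(k),-k):k\in\mathbb Z^d\},$$
with $p[x,s]=[\pi x,s]$, $t\cdot[x,s]=[t\cdot x,s]$, $S^n[x,s]=[T^nx,s]$. Section 5 carries over with $[0,1]^d$ in place of $[0,1]$. The orbit relation is closed because the $k_j\in\mathbb Z^d$ in a convergent sequence are eventually constant; the subgroup is discrete because its second coordinates are in $\mathbb Z^d$; and $X\times[0,1]^d$, $Z\times[0,1]^d$ map onto the quotients. The action is free and the fibers of $p$ are the $\mathbb T$-orbits by the same computations. The image of the connected space $\mathbb R^d$ under $s\mapsto[0,s]$ contains $[0,n+s]=[\alpha(n),s]$ for $n\in\mathbb Z^d$, $s\in[0,1]^d$, so it is dense and $\widetilde Z$ is connected. The proof of Lemma 9 works for $s\in[0,1]^d$. The maps $S^n$ commute with $\mathbb T$ and with each other, $S^{n+m}=S^nS^m$, and $S^n$ covers the rotation by $[\alpha(n),0]$.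

**Step 5: the group $\Gamma$.** Sections 6 and 7 apply without change, since they use only the setting stated at the beginning of Section 6. We have $S^n\in\mathcal G$ with $\rho(S^n)=[\alpha(n),0]$. Choose $W_\varepsilon,\eta$ as in (4). For $[\alpha(n),0]\in W$ put $\varphi_n=\Theta(S^n)$. Lemma 14 holds with $[\alpha(n),0]$ in place of $na$, with the same proof.

**Step 6: the characters.** Let $A$ be the closure in $\Gamma$ of the abelian group $\{q(S^n):n\in\mathbb Z^d\}$; it is an LCA group. As in Section 8 choose characters $\chi_1,\dots,\chi_k$ of $A$ and $\delta>0$ with (5), and $\psi_1,\dots,\psi_l$ of $\widetilde Z$ and $\delta'>0$ for $\operatorname{int}W_\varepsilon$. The maps $n\mapsto\chi_i(q(S^n))$ and $n\mapsto\psi_j([\alpha(n),0])$ are characters of $\mathbb Z^d$. Suppose that all of them are within $\min(\delta,\delta')$ of $1$ at $n$. Then $[\alpha(n),0]\in\operatorname{int}W_\varepsilon$. If $\varphi_n\notin E$, it is onto and attains $0$. If $\varphi_n\in E$, then $q(S^n)\in C$ by Lemma 12, so $S^n\in O(W_\varepsilon,\eta)$ by (5) and Lemma 13, and $\varphi_n$ attains the value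 $\mu(\varphi_n)$ with $\|\mu(\varphi_n)\|<\eta$. In both cases $n\in\mathrm{Ret}_\varepsilon$ by Lemma 14. $\square$
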